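\title{Non-rigid submersions whose fibers admit no metric of positive scalar curvature}

\begin{abstract}
Let $N$ be a closed connected Riemannian manifold with non-negative curvature operator and positive Ricci curvature. Riedler and Tony ask whether a $1$-Lipschitz submersion $f\colon M\to N$ with $\mathrm{scal}_M\ge\mathrm{scal}_N\circ f$, none of whose fibers admits positive scalar curvature, can fail to be a Riemannian submersion, or even fail to be locally a product over $N$. We show that both happen over every such $N$, for the projection $N\times(K3\#\overline{\mathbb{CP}}{}^2)\to N$. The main step is the following. If a closed simply connected $4$-manifold $F$ is h-cobordant to a manifold of positive scalar curvature, then for every closed connected $N$ of positive dimension the product $N\times F$ carries metrics of arbitrarily large scalar curvature for which the projection to $N$ has arbitrarily small Lipschitz constant. The proof trivializes the product of $N$ with the h-cobordism by vector fields whose drift along $N$ tends to zero. We also determine all simply connected $4$-dimensional fibers with this property.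
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(M,g_M)$ and $(N,g_N)$ be closed connected Riemannian manifolds and $f\colon M\to N$ a smooth map. We call $f$ \emph{$\eta$-Lipschitz} if $|df(v)|\le\eta|v|$ for all tangent vectors $v$, that is, $f^*g_N\le\eta^2g_M$; equivalently, $f$ multiplies distances by at most $\eta$. Consider the pair of conditions
\begin{equation}\label{eq:comparison}
\mathrm{scal}_M\ge\mathrm{scal}_N\circ f,\qquad f\text{ is $1$-Lipschitz}.
\end{equation}
When $\mathrm{scal}_N>0$ they pull in opposite directions: replacing $g_M$ by $\lambda g_M$ with $\lambda>1$ divides the Lipschitz constant by $\sqrt\lambda$, but it also divides the scalar curvature by $\lambda$. So \eqref{eq:comparison} says that $M$ is at once larger and more curved than $N$. The projection of a Riemannian product $N\times F$ with $\mathrm{scal}_F=0$, for instance with $F$ a flat torus, satisfies \eqref{eq:comparison} with equality in the first condition, and it is natural to ask when these are the only solutions. The simplest way for this to fail is a fiber of positive scalar curvature (psc for short).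

\begin{example}\label{ex:shrink}
Let $(F,g_F)$ be closed with $\mathrm{scal}_F>0$. For $\eta,m>0$ the projection $N\times F\to N$ is $\eta$-Lipschitz for the metric $\eta^{-2}(g_N\oplus m^{-1}g_F)$, whose scalar curvature $\eta^2(\mathrm{scal}_N+m\,\mathrm{scal}_F)$ tends to $+\infty$ uniformly as $m\to\infty$. So \eqref{eq:comparison} holds with room to spare.
\end{example}

Any rigidity statement must therefore exclude psc fibers, and an index-theoretic hypothesis that does so is known to suffice. We fix the terms. The \emph{curvature operator} is the symmetric endomorphism $\mathcal R$ of $\Lambda^2T$ with $\langle\mathcal R(e_i\wedge e_j),e_k\wedge e_l\rangle=R_{ijkl}$ in an orthonormal frame, normalized so that $\mathcal R=\mathrm{Id}$ on the unit sphere. A submersion $f$ is \emph{Riemannian} if $df$ is isometric on the orthogonal complement of $\ker df$. Two connected Riemannian manifolds are \emph{locally isometric} if their universal coverings with the lifted metrics are isometric, and $M$ is \emph{locally isometric to a product over $N$} if there is a closed connected $(F,g_F)$ such that $M$ is locally isometric to $(N,g_N)\times(F,g_F)$ with $f$ corresponding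 to the first projection. The map $f$ is a \emph{spin map} if $w_1(TM)=f^*w_1(TN)$ and $w_2(TM)=f^*w_2(TN)$. A spin map has a higher mapping degree $\mathrm{hideg}(f)\in KO_*(C^*\pi_1(M))$ in the sense of Tony's work on higher mapping degrees; we do not need its definition. The known result is this.

\begin{theorem}[Index-theoretic rigidity]\label{thm:known}
Let $N$ have non-negative curvature operator and positive Ricci curvature, and let $f\colon M\to N$ be a smooth spin map with $\chi(N)\cdot\mathrm{hideg}(f)\ne0$ that satisfies \eqref{eq:comparison}. Then there is a closed connected Ricci-flat manifold $(F,g_F)$ such that $(M,g_M)$ is locally isometric to $(N,g_N)\times(F,g_F)$ and $f$ is the projection onto the first factor.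
\end{theorem}

Without some global topological condition on $f$ the conclusion is known to be false. The condition $\chi(N)\cdot\mathrm{hideg}(f)\neq0$ implies that every regular fiber has non-zero Rosenberg index (recalled in Section~\ref{sec:C}), and this index obstructs psc. One may therefore try to replace the index condition by its geometric consequence for the fibers. This is the question of Riedler and Tony \cite{RT}.

\medskip
\noindent\textbf{Question.} \emph{Let $N$ have non-negative curvature operator and positive Ricci curvature, and let $f\colon M\to N$ be a submersion that satisfies \eqref{eq:comparison} and such that no fiber $f^{-1}(p)$ admits a psc metric. Can $f$ fail to be a Riemannian submersion? Can $M$ fail to be locally isometric to a product over $N$?}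
\medskip

Since the mechanism of Example~\ref{ex:shrink} is excluded, Theorem~\ref{thm:known} suggests the answer no. The answer is yes, over every admissible $N$ and on a trivial bundle. Throughout, $N$ is not a point; positive Ricci curvature then forces $\dim N\ge2$.

\begin{theorem}\label{thm:B}
Let $(N,g_N)$ be a closed connected Riemannian manifold with non-negative curvature operator and positive Ricci curvature, for example a round sphere $S^n$ with $n\ge2$, and let $F=K3\#\overline{\mathbb{CP}}{}^2$. There is a metric $g_M$ on $M=N\times F$ such that the submersion $f=\mathrm{pr}_N$ has the following properties.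
\begin{enumerate}
\item[(i)] $f$ is $\frac12$-Lipschitz and $\mathrm{scal}_M>\mathrm{scal}_N\circ f$.
\item[(ii)] No fiber of $f$ admits a psc metric.
\item[(iii)] $f$ is not a Riemannian submersion.
\item[(iv)] $(M,g_M)$ is not locally isometric to any Riemannian product of two manifolds of positive dimension; in particular it is not locally isometric to a product $(N,g_N)\times(F_0,g_{F_0})$, neither over $N$ nor in any other way.
\end{enumerate}
\end{theorem}

This does not contradict Theorem~\ref{thm:known}: the fiber $F$ is not spin, so $w_2(TM)$ restricts non-trivially to a fiber while $f^*w_2(TN)$ restricts to zero, and $f$ is not a spin map. The obstruction to psc on $F$ comes from Seiberg--Witten theory instead, and it does not survive h-cobordisms. Recall that an \emph{h-cobordism} from $F$ to $F'$ is a compact smooth manifold $W$ with $\partial W=F\sqcup F'$ such that both inclusions $F\subset W$, $F'\subset W$ are homotopy equivalences; then $F$ and $F'$ are strong deformation retracts of $W$. The manifold $K3\#\overline{\mathbb{CP}}{}^2$ is h-cobordant to a psc manifold, and the next theorem says that for the conclusion of Example~\ref{ex:shrink} this is as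 good as having psc.

\begin{theorem}\label{thm:A}
Let $F,F'$ be closed simply connected smooth $4$-manifolds that are smoothly h-cobordant, and suppose that $F'$ admits a psc metric. Let $(N,g_N)$ be any closed connected Riemannian manifold of dimension $n\ge1$. Then for all $c>0$ and $\eta>0$ there is a metric $g$ on $N\times F$ with $\mathrm{scal}_g\ge c$ and $\mathrm{pr}_N^*g_N\le\eta^2g$.
\end{theorem}

Among simply connected $4$-dimensional fibers this is sharp. We write $\mathrm{sign}(F)$ for the signature; whether it vanishes does not depend on the orientation.

\begin{theorem}\label{thm:C}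
For a closed simply connected smooth $4$-manifold $F$ the following are equivalent.
\begin{enumerate}
\item[(a)] $F$ is not spin, or $\mathrm{sign}(F)=0$.
\item[(b)] $F$ is h-cobordant to a closed $4$-manifold that admits a psc metric.
\item[(c)] For every closed connected $(N,g_N)$ with $\dim N\ge1$ and all $c,\eta>0$ there is a metric $g$ on $N\times F$ with $\mathrm{scal}_g\ge c$ for which $\mathrm{pr}_N$ is $\eta$-Lipschitz.
\item[(d)] There is a closed connected $(N,g_N)$ with $\dim N\ge1$ such that for every $c>0$ there is a metric $g$ on $N\times F$ with $\mathrm{scal}_g\ge c$ for which $\mathrm{pr}_N$ is $1$-Lipschitz.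
\end{enumerate}
\end{theorem}

Thus $K3$, which is spin of signature $-16$, fails (d), while its blow-up satisfies (c), although neither admits psc.

Section~\ref{sec:example} deduces Theorem~\ref{thm:B} from Theorem~\ref{thm:A}. Section~\ref{sec:circle} reduces Theorem~\ref{thm:A} to the construction of diffeomorphisms $N\times F\to N\times F'$ with a derivative estimate and works out the case $N=S^1$. The diffeomorphisms are built in Sections~\ref{sec:box} and~\ref{sec:field} and estimated in Section~\ref{sec:estimate}. Section~\ref{sec:C} proves Theorem~\ref{thm:C}.

\section{The example}\label{sec:example}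

Let $F$ be a closed simply connected oriented smooth $4$-manifold. Its intersection form $x\cdot y$ on $H^2(F;\mathbb Z)$ is symmetric and unimodular; $b_+$ and $b_-$ are the maximal ranks of positive and negative definite subgroups, and $\mathrm{sign}(F)=b_+-b_-$. A form is \emph{even} if $x\cdot x$ is even for all $x$, and \emph{odd} otherwise. The form of a connected sum is the direct sum of the forms. We use the following facts.

\begin{enumerate}
\item[(F1)] $F$ is spin if and only if its form is even. Indeed $x\cdot x\equiv w_2(F)\cdot x \bmod 2$, and every class in $H^2(F;\mathbb Z/2)$ lifts to an integral class because $H^3(F;\mathbb Z)\cong H_1(F;\mathbb Z)=0$.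
\item[(F2)] An indefinite unimodular form is determined up to isomorphism by its rank, signature and parity. If the form of $F$ is definite, it is diagonalizable over $\mathbb Z$ (Donaldson's theorem).
\item[(F3)] Closed simply connected smooth $4$-manifolds with isomorphic intersection forms are smoothly h-cobordant (Wall \cite{Wall}).
\item[(F4)] A connected sum of psc manifolds of dimension at least $3$ admits psc (Gromov--Lawson, Schoen--Yau). This applies to $\mathbb{CP}^2$, $\overline{\mathbb{CP}}{}^2$ and $S^2\times S^2$ with their standard metrics.
\item[(F5)] A closed K\"ahler surface with $b_+>1$ has a non-zero Seiberg--Witten invariant and hence no psc metric (Witten, 1994).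
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:B} from Theorem~\ref{thm:A}]
The $K3$ surface is a simply connected K\"ahler surface with $b_+=3$, $b_-=19$. So $F=K3\#\overline{\mathbb{CP}}{}^2$ and $F'=3\,\mathbb{CP}^2\#20\,\overline{\mathbb{CP}}{}^2$ are simply connected with $b_+=3$, $b_-=20$, and both forms are odd because they contain a class of square $-1$. By (F2) and (F3), $F$ and $F'$ are h-cobordant, and $F'$ has psc by (F4). The manifold $F$ is the blow-up of $K3$ at a point, again a K\"ahler surface, so (F5) gives (ii).

Let $g$ be the metric on $M=N\times F$ given by Theorem~\ref{thm:A} for $\eta=\frac13$ and some $c>\max\mathrm{scal}_N$. Then $\mathrm{scal}_g>\mathrm{scal}_N\circ f$, and $\frac14g-f^*g_N\ge(\frac14-\frac19)g$ is positive definite. Both conditions are open in the $C^2$-topology, and together they give (i). They also give (iii), since a Riemannian submersion onto a manifold of positive dimension preserves the length of some non-zero vector.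

For (iv) we perturb $g$ near one point. In a Riemannian product, $\mathcal R(e\wedge e')=0$ whenever $e,e'$ are tangent to different factors. So if both factors have positive dimension, $\mathcal R$ has a kernel at every point, and this passes to every manifold locally isometric to the product. It therefore suffices to make $\mathcal R$ invertible at one point $o\in M$. Take $g$-normal coordinates $x$ at $o$, a smooth function $\chi$ on $M$ with $\chi=|x|^2$ near $o$, and put $g_s=(1-\frac s2\chi)g$ for small $s$. All $g_s$ have $(g_s)_{ij}(o)=\delta_{ij}$ and vanishing first derivatives at $o$. For such a metric $\gamma$,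
\[
R_{ijkl}(o)=\tfrac12\big(\partial_j\partial_k\gamma_{il}+\partial_i\partial_l\gamma_{jk}-\partial_i\partial_k\gamma_{jl}-\partial_j\partial_l\gamma_{ik}\big)(o).
\]
Since $\partial_k\partial_l(-\frac s2\chi g_{ij})(o)=-s\,\delta_{kl}\delta_{ij}$, passing from $g$ to $g_s$ adds $s(\delta_{ik}\delta_{jl}-\delta_{il}\delta_{jk})$ to $R_{ijkl}(o)$. Hence $\mathcal R_{g_s}(o)=\mathcal R_g(o)+s\,\mathrm{Id}$, which is invertible unless $-s$ is an eigenvalue of $\mathcal R_g(o)$. Let $g_M=g_s$ with $s$ outside this finite set and so small that (i) persists. The last clause of (iv) follows because a factor $F_0$ would have dimension $4$.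
\end{proof}

The curvature hypotheses on $N$ were not used. Choosing other values of $c$ and $\eta$, the same proof makes the scalar curvature of $g_M$ as large and the Lipschitz constant of $f$ as small as desired.

\section{Exchanging the fiber, and the case of the circle}\label{sec:circle}

From now on $W$ is a $5$-dimensional h-cobordism from $F$ to $F'$, both closed and simply connected. The plan is to transport the metrics of Example~\ref{ex:shrink} from $N\times F'$ to $N\times F$. A diffeomorphism $\Theta\colon N\times F\to N\times F'$ preserves scalar curvature when metrics are pulled back, but it turns $\mathrm{pr}_N$ into the map $\mathrm{pr}_N\circ\Theta^{-1}$ on $N\times F'$, whose Lipschitz constant has to be controlled.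

\begin{proposition}\label{prop:key}
Let $(N,g_N)$ be closed and connected of dimension $n\ge1$, and let $g_{F'}$ be a metric on $F'$. There are constants $K$, $m_0$ and, for every integer $m\ge m_0$, a diffeomorphism $\Theta_m\colon N\times F\to N\times F'$ such that $f_m=\mathrm{pr}_N\circ\Theta_m^{-1}$ satisfies
\begin{equation}\label{eq:key}
|df_m(v,w)|_{g_N}^2\le K^2\big(|v|^2_{g_N}+m^{-1}|w|^2_{g_{F'}}\big)\qquad\text{for all }(v,w)\in T_pN\times T_zF'.
\end{equation}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Proposition~\ref{prop:key}]
Let $g_{F'}$ have psc and put $g_m=\eta^{-2}K^2(g_N\oplus m^{-1}g_{F'})$ on $N\times F'$. By \eqref{eq:key}, $f_m^*g_N\le\eta^2g_m$. Moreover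
\[
\mathrm{scal}_{g_m}=\eta^2K^{-2}\big(\mathrm{scal}_N+m\,\mathrm{scal}_{F'}\big)\ge\eta^2K^{-2}\big(\min\mathrm{scal}_N+m\min\mathrm{scal}_{F'}\big)\ge c
\]
for large $m$, because $\min\mathrm{scal}_{F'}>0$ and $K$ does not depend on $m$. Since $f_m\circ\Theta_m=\mathrm{pr}_N$, the metric $g=\Theta_m^*g_m$ has $\mathrm{scal}_g\ge c$ and $\mathrm{pr}_N^*g_N\le\eta^2g$.
\end{proof}

\subsection*{One diffeomorphism is not enough}
If $N$ is simply connected, $N\times W$ is a simply connected h-cobordism of dimension $n+5\ge6$, and the h-cobordism theorem \cite{Milnor} provides a diffeomorphism $\Theta\colon N\times F\to N\times F'$ at once. Let $f=\mathrm{pr}_N\circ\Theta^{-1}$ and let $a$ be the maximum of $|df(0,w)|$ over unit vectors $w\in TF'$. If $a=0$, then $\Theta^{-1}$ embeds each $\{p\}\times F'$ into a fiber $\{p'\}\times F$, so $F'\cong F$; this is false in the example of Section~\ref{sec:example}. If $a>0$, then \eqref{eq:key} for the fixed map $f$ forces $K^2\ge a^2m$, and the factor $K^{-2}$ cancels the gain $m\,\mathrm{scal}_{F'}$. So $\Theta_m$ must depend on $m$, in such a way that the derivative of $f_m$ tends to zero along $F'$ and stays bounded along $N$.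

\subsection*{The circle}
Let $N=\mathbb R/2\pi\mathbb Z$. Suppose we have a vector field $X_1$ on $\mathbb R\times W$ that is $2\pi$-periodic in the coordinate $t\in\mathbb R$, points strictly inward along $\mathbb R\times F$ and strictly outward along $\mathbb R\times F'$, and has all its trajectories running from $\mathbb R\times F$ to $\mathbb R\times F'$ in finite time; it is constructed in Section~\ref{sec:field}. For $(t,z)\in\mathbb R\times F'$ follow the trajectory backward until it reaches $\mathbb R\times F$, and write
\begin{equation}\label{eq:u}
t+u(t,z)
\end{equation}
for the first coordinate of the endpoint. By transversality and the implicit function theorem the hitting time is smooth, so $u$ is smooth. It is $2\pi$-periodic in $t$, so its derivatives are bounded.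

Now use $m$ periods instead of one. The field $X_1$ descends to $(\mathbb R/2\pi m\mathbb Z)\times W$, and we identify $N$ with $\mathbb R/2\pi m\mathbb Z$ by $p\mapsto t=mp$. Following trajectories gives a diffeomorphism $\Theta_m\colon N\times F\to N\times F'$, and
\[
f_m(p,z)=p+\tfrac1m\,u(mp,z),\qquad df_m(v,w)=\big(1+\partial_tu\big)\,v+\tfrac1m\,d_zu(w).
\]
The first coefficient is bounded independently of $m$ and the second term is $O(m^{-1})|w|$, which is better than \eqref{eq:key} requires. The point is that one fixed trivialization, whose trajectories drift a bounded amount in $t$, is repeated $m$ times at scale $1/m$.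

For general $N$ we lift $X_1$ along a function $\tau=2\pi m\rho\colon N\to\mathbb R$, moving in $N$ along the gradient lines of $\rho$. This breaks down at the critical points of $\rho$, which cannot be avoided on a closed manifold. Both the construction of $X_1$ and the repair at the critical points rest on one local statement, to which we turn.

\section{Removing the zeros of a vector field in a box}\label{sec:box}

\subsection{Data on the h-cobordism}
Choose disjoint open collars $F\times[0,1)$ and $F'\times[0,1)$ in $W$, and let $r$ denote the collar coordinate in either. Let $\kappa\colon[0,1)\to[0,1]$ be smooth with $\kappa=1$ on $[0,\frac12]$, $\kappa>0$ on $[0,\frac34)$ and $\kappa=0$ on $[\frac34,1)$. Let $V_-=\kappa(r)\partial_r$ in the collar of $F$ and $V_+=-\kappa(r)\partial_r$ in the collar of $F'$, both extended by zero, and $V=V_-+V_+$. Then $V$ points inward along $F$, outward along $F'$, and vanishes on the middle part of $W$. Let $\theta\colon[0,\infty)\to[0,1]$ be smooth with $\theta(0)=0$, $\theta'>0$ on $[0,\frac12)$ and $\theta=1$ on $[\frac12,\infty)$. Let $\omega_-=\theta(r)$ in the collar of $F$ and $1$ elsewhere, and $\omega_+=\theta(r)$ in the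 collar of $F'$ and $1$ elsewhere.

How should one build $X_1$ from $V$? A field without $t$-component would trivialize $W$ itself, which is impossible if $F\not\cong F'$. The field $\partial_t+V$ has no zeros, but over the middle of $W$ its trajectories run off to infinity. The field $\cos t\,\partial_t+V$ confines every trajectory to a bounded $t$-interval, at the price of zeros on $\{\cos t=0\}\times\{V=0\}$. Near these zeros the field has the form $\pm\lambda(x)\,x\partial_x+V$ with $\lambda>0$, on a piece $[-1,1]\times W$ of dimension $6$, where the h-cobordism theorem is available. Near a critical point of index $i$ of a Morse function on $N$ we meet the same form with $n-i$ expanding and $i$ contracting directions.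

\subsection{The box lemma}
Let $n\ge1$ and $0\le i\le n$. Let $D_x\subset\mathbb R^{n-i}$ and $D_y\subset\mathbb R^i$ be the closed unit balls, with boundary spheres $S_x$, $S_y$; a $0$-dimensional ball is a point with empty boundary. Put $P=D_x\times D_y\times W$ and
\[
P_-=D_x\times\big(D_y\times F\cup S_y\times W\big),\qquad P_+=D_y\times\big(D_x\times F'\cup S_x\times W\big),
\]
so that $\partial P=P_-\cup P_+$. Let $\lambda>0$ be a smooth function on $D_x\times D_y$ and
\[
Y=\lambda\,(x\partial_x-y\partial_y)+V,
\]
where $x\partial_x=\sum_jx_j\partial_{x_j}$. Then $Y$ points strictly inward along the two faces in $P_-$ and strictly outward along the two faces in $P_+$. For a vector field $X$ equal to $Y$ near $\partial P$, a \emph{trajectory} is a maximal integral curve contained in $P$. It can end in forward time only on $P_+$, since at a point of $\partial P\setminus P_+$ the field points inward along all faces present, and it does end as soon as it meets $P_+$. The same holds in backward time with $P_-$.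

\begin{lemma}[Box lemma]\label{lem:box}
There are a smooth vector field $X$ on $P$ with $X=Y$ near $\partial P$ and a constant $T_P$ such that every trajectory of $X$ starts on $P_-$, ends on $P_+$, and has duration at most $T_P$.
\end{lemma}

The reason to expect this is that $P_-\subset P$ and $P_+\subset P$ are homotopy equivalences of simply connected spaces, so $P$ looks like an h-cobordism from $P_-$ to $P_+$. But $P_-$ and $P_+$ have corners and meet each other, and the trivializing field must agree with $Y$ near all of $\partial P$. We therefore cut $P$ down, in two steps, to a manifold $\Omega$ to which the following form of Smale's h-cobordism theorem applies.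

\begin{theorem}[Relative h-cobordism theorem]\label{thm:hcob}
Let $\Omega$ be a compact manifold with corners of dimension $d\ge6$, with $\partial\Omega=\Omega_-\cup\Sigma\cup\Omega_+$ and $\Omega_-\cap\Omega_+=\emptyset$. Suppose a neighborhood of $\Sigma$ is identified with $\partial\Omega_-\times[0,\mu_0)\times[0,1]\ni(e,\mu,t)$ so that $\Sigma$, $\Omega_-$, $\Omega_+$ are given there by $\mu=0$, $t=0$, $t=1$, and that there are no corners other than $\{\mu=0,\ t\in\{0,1\}\}$. If $\Omega,\Omega_-,\Omega_+$ are connected and simply connected and $H_*(\Omega,\Omega_-)=0$, then there is a smooth function $h\colon\Omega\to[0,1]$ without critical points such that $h^{-1}(0)=\Omega_-$, $h^{-1}(1)=\Omega_+$ and $h=t$ near $\Sigma$.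
\end{theorem}

For $\Sigma=\emptyset$ this is the theorem proved in Milnor's book \cite{Milnor}. We explain why that proof applies; numbers refer to \cite{Milnor}.

\begin{proof}
Start with a Morse function $\Omega\to[0,1]$, with $\Omega_-$ and $\Omega_+$ as regular levels $0$ and $1$, and a gradient-like field $\zeta$, which equal $t$ and $\partial_t$ on the sub-collar $\Sigma'=\{\mu\le\mu_0/2\}$. The set $\Sigma'$ is a union of trajectories from $\Omega_-$ to $\Omega_+$, so all ascending and descending manifolds of critical points avoid it. In Milnor's proof $\zeta$ is changed only in three ways: by isotopies of level manifolds supported near spheres or Whitney disks (general position 4.6, Whitney trick 6.6, basis change 7.6, moving spheres in 8.1); near a single trajectory joining two critical points (cancellation 5.4); and near a point where an auxiliary pair of critical points is introduced (8.1). The rearrangement theorem changes only the function. As long as $\zeta=\partial_t$ on $\Sigma'$, each regular level meets $\Sigma'$ in a collar of its boundary, so the part of the level outside $\Sigma'$ is diffeomorphic to the interior of the level. General position, isotopy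 extension and the Whitney trick hold in this interior with compact supports. Hence all changes can be made off $\Sigma'$. The fundamental groups of the levels are controlled by the same handle arguments as in the closed case, and since $\Sigma'$ is a product, the Morse complex computes $H_*(\Omega,\Omega_-)$. So critical points of index $0$ and $1$, and dually $d$ and $d-1$, are eliminated or traded using connectivity and simple connectivity (8.1), and the remaining ones, of index $2,\dots,d-2$, are canceled using $H_*(\Omega,\Omega_-)=0$ (7.8).

At the end $\zeta$ has no zeros, every trajectory runs from $\Omega_-$ to $\Omega_+$ in finite time, and $\zeta=\partial_t$ on $\Sigma'$. Let $h$ be the time elapsed since $\Omega_-$ divided by the total duration of the trajectory. Then $h$ is smooth, $dh(\zeta)>0$, and $h=t$ on $\Sigma'$, where the duration is $1$.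
\end{proof}

\subsection{Proof of the box lemma}

\subsubsection*{Step 1: two monotone functions}
To replace $P_\pm$ by smooth hypersurfaces, put $\omega_x=\theta(1-|x|)$, $\omega_y=\theta(1-|y|)$, which are smooth because they equal $1$ for $|x|\le\frac12$ and $|y|\le\frac12$ respectively, and
\[
\varphi_-=\omega_y\,\omega_-,\qquad\varphi_+=\omega_x\,\omega_+ .
\]
Then $P_\pm=\{\varphi_\pm=0\}$. Since $\kappa=1$ where $\theta'\ne0$,
\[
Y\omega_y=\lambda|y|\,\theta'(1-|y|),\quad Y\omega_-=\theta'(r),\quad Y\omega_x=-\lambda|x|\,\theta'(1-|x|),\quad Y\omega_+=-\theta'(r),
\]
where the formulas for $\omega_\mp$ hold in the respective collar and $Y\omega_\mp=0$ elsewhere. So $\omega_y,\omega_-$ are non-decreasing and $\omega_x,\omega_+$ non-increasing along $Y$, strictly exactly where the function is less than $1$. By compactness there is $c_1>0$ with $|Y\omega|\ge c_1$ on $\{\omega\le\frac12\}$ for each of the four functions. The product rule gives $Y\varphi_-\ge0$, $Y\varphi_+\le0$ on $P$ and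
\begin{equation}\label{eq:mono}
Y\varphi_->0\ \text{ on }\{0<\varphi_-<1\},\qquad Y\varphi_+<0\ \text{ on }\{0<\varphi_+<1\}.
\end{equation}
The set-up has a symmetry, \emph{time reversal}: exchanging $x$ with $y$, $F$ with $F'$ and $Y$ with $-Y$ gives data of the same kind and exchanges the subscripts $-$ and $+$.

Where $0<\varphi_-<1$ and $0<\varphi_+<1$, the differentials $d\varphi_-$ and $d\varphi_+$ are linearly independent. Indeed both are non-zero by \eqref{eq:mono}. If they were proportional, the $y$-component $\omega_-d\omega_y$ of $d\varphi_-$ would vanish, since $d\varphi_+$ has none. Then $\omega_y=1$, so $\omega_-<1$ and $d\varphi_-=d\omega_-$ has a non-zero $W$-component. So would $d\varphi_+$, which forces $\omega_+<1$; but the two collars are disjoint. Consequently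
\[
Z=\{\varphi_-\ge\tfrac14,\ \varphi_+\ge\tfrac14\}\subset\operatorname{int}P
\]
is a compact manifold with corners, with faces $Z_\pm=Z\cap\{\varphi_\pm=\frac14\}$ and corner $E=Z_-\cap Z_+$; see Figure~\ref{fig:box}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!35] (2.2,0.6) .. controls (2.6,1.4) and (3.0,1.7) .. (3.4,1.8) -- (3.4,0.6) -- cycle;
\fill[gray!35] (-2.2,0.6) .. controls (-2.6,1.4) and (-3.0,1.7) .. (-3.4,1.8) -- (-3.4,0.6) -- cycle;
\draw (-4,0) rectangle (4,4);
\draw[very thick] (-4,0) -- (4,0);
\draw[dashed] (-4,0.6) -- (4,0.6);
\draw[dashed] (-3.4,0) -- (-3.4,0.6);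
\draw[dashed] (3.4,0) -- (3.4,0.6);
\draw[thick] (-3.4,0.6) -- (3.4,0.6);
\draw[thick,rounded corners=14pt] (-3.4,0.6) -- (-3.4,3.4) -- (3.4,3.4) -- (3.4,0.6);
\draw[thick,->] (2.2,0.6) .. controls (2.6,1.4) and (3.0,1.7) .. (3.4,1.8);
\draw[thick,->] (-2.2,0.6) .. controls (-2.6,1.4) and (-3.0,1.7) .. (-3.4,1.8);
\fill (3.4,0.6) circle (1.6pt) (-3.4,0.6) circle (1.6pt);
\node at (0,2) {$\Omega$};
\node at (0,0.85) {$\Omega_-$};
\node at (0,3.1) {$\Omega_+$};
\node at (3.0,0.95) {$\Delta$};
\node at (2.3,1.45) {$\Sigma$};
\node at (3.7,0.85) {$E$};
\node at (0,-0.3) {$D_x\times F$};
\node at (0,4.3) {$D_x\times F'$};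
\node at (4.7,2) {$S_x\times W$};
\end{tikzpicture}
\caption{The box $P=[-1,1]\times W$ for $n=1$, $i=0$, with $W$ drawn vertically from $F$ to $F'$. The entrance $P_-$ is the bottom side; the exit $P_+$ consists of the other three sides. The region $Z$ lies above the level $\varphi_-=\frac14$ and inside the arch $\varphi_+=\frac14$, which meet in the corner $E$. Removing the shaded wedge $\Delta$, bounded by the union $\Sigma$ of trajectories of $Y$, leaves $\Omega$, a cobordism from $\Omega_-$ to $\Omega_+$ that is a product near its side $\Sigma$.}\label{fig:box}
\end{figure}

\subsubsection*{Step 2: $Z_\pm\subset Z$ are homotopy equivalences and $Z$ is simply connected}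
The field $Y$ changes $\varphi_-$ and $\varphi_+$ at the same time. To compare $Z$ with $P$ we use fields that change only one of them:
\[
L_-=-y\partial_y+V_-,\qquad L_+=-x\partial_x-V_+ .
\]
We have $L_-\varphi_+=0$ and $L_+\varphi_-=0$. The field $L_-$ points inward along the faces of $P_-$ and is tangent to those of $P_+$, so its forward flow preserves $P$. Along it $\omega_y$ and $\omega_-$ are non-decreasing, strictly where less than $1$, and at time $1$ both equal $1$, because $|y|\le e^{-1}<\frac12$ and $r\ge\frac12$ by then. The same holds for $L_+$, $\omega_x$, $\omega_+$ by symmetry. Put $P'=\{\varphi_+\ge\frac14\}$ and $A=P'\cap\{\varphi_-\le\frac14\}$. We claim that all horizontal inclusions in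
\[
\begin{array}{ccccccc}
Z_-&\subset&A&\supset&P_-\cap P'&\subset&P_-\\
\cap&&\cap&&\cap&&\cap\\
Z&\subset&P'&=&P'&\subset&P
\end{array}
\]
are homotopy equivalences.

\emph{Left column.} Along $L_-$ the function $\varphi_-$ is strictly increasing while less than $1$; if it is $0$ initially, both factors are positive immediately afterwards. So each point of $A$ reaches $\{\varphi_-=\frac14\}$ at a unique time in $[0,1]$, which is continuous because $L_-\varphi_->0$ on that level, and zero on $Z_-$. Flowing up to this time on $A$ and standing still on $Z$ is a deformation retraction of $P'=A\cup Z$ onto $Z$, since $\varphi_+$ is constant along $L_-$. It restricts to a deformation retraction of $A$ onto $Z_-$.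

\emph{Middle column.} Flow along $-L_-$ until $P_-$ is hit. The hitting time is the minimum of $\log(1/|y|)$ and $\int_0^r\kappa^{-1}$, where the second term is read as $\infty$ outside $F\times[0,\frac34)$. Both are continuous with values in $[0,\infty]$; for the integral this holds because $\kappa(r)=O(\frac34-r)$, so it diverges as $r\uparrow\frac34$. On $A$ the minimum is finite, since $\varphi_-<1$ forces $|y|>\frac12$ or $r<\frac12$ in the collar of $F$. The flow stays in $A$, so $A$ deformation retracts onto $P_-\cap P'$.

\emph{Right column.} The flow of $L_+$ for times in $[0,1]$ is a homotopy from the identity of $P$ that preserves $P'$ and $P_-$, and its time-one map sends $P$ into $\{\varphi_+=1\}\subset P'$. So the time-one map is a homotopy inverse of both inclusions.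

Finally, a strong deformation retraction of $W$ onto $F$, applied in the last factor of $P$, preserves $P_-$ and retracts both $P$ and $P_-$ onto $D_x\times D_y\times F$. So $P_-\subset P$ is a homotopy equivalence; here the h-cobordism hypothesis is used. By the diagram, $Z_-\subset Z$ is a homotopy equivalence and $Z\simeq P\simeq F$ is simply connected. Time reversal gives the statement for $Z_+$.

\subsubsection*{Step 3: cutting off the corner}
In $Z$ the faces $Z_-$ and $Z_+$ still meet. Near $E$ the trajectories of $Y$ cross $Z$ from $Z_-$ to $Z_+$ in a short time, and we use them to produce a product side. By Step~1, $\varphi_+$ has no critical point on the compact set $\{\varphi_-=\frac14,\ \frac14\le\varphi_+\le\frac34\}$, so the flow of its normalized gradient identifies this set with $E\times[\frac14,\frac34]\ni(e,c)$, with $\varphi_+=c$. For $q$ in this set the forward $Y$-trajectory stays in $\{\varphi_-\ge\frac14\}$, and by \eqref{eq:mono} $\varphi_+$ decreases at a rate bounded below until it equals $\frac14$, at a time $\sigma(q)$. The function $\sigma$ is bounded, smooth by the implicit function theorem, and zero exactly for $c=\frac14$.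

Let $H=\{\varphi_-=\frac14,\ \varphi_+<\frac34\}\cap\operatorname{int}P$ and let $\Phi(q,s)$ be the time-$s$ flow of $Y$ from $q\in H$, defined on the open set of $(q,s)\in H\times\mathbb R$ for which the curve stays in $\operatorname{int}P$. It is a local diffeomorphism because $Y$ is transverse to $H$. By \eqref{eq:mono}, $\varphi_-(\Phi(q,s))$ is less than $\frac14$ for $s<0$ and greater than $\frac14$ for $s>0$; so a trajectory meets $H$ at most once, and $\Phi$ is a diffeomorphism onto an open set. Moreover
\[
\Phi(q,s)\in Z\iff\varphi_+(q)\ge\tfrac14\ \text{ and }\ 0\le s\le\sigma(q).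
\]
The implication from right to left holds by the definition of $\sigma$. Conversely, $\Phi(q,s)\in Z$ forces $s\ge0$, then $\varphi_+(q)\ge\varphi_+(\Phi(q,s))\ge\frac14$, and $s\le\sigma(q)$ because $\varphi_+<\frac14$ after time $\sigma(q)$. Thus $\Phi$ identifies
\[
\{(e,c,s):\tfrac14\le c<\tfrac34,\ 0\le s\le\sigma(e,c)\}
\]
with a relatively open subset of $Z$ containing $E$, in which $Y=\partial_s$, $Z_-=\{s=0\}$ and $Z_+=\{s=\sigma\}$.

Let $\Delta=\{c\le\frac12\}$ and $\Sigma=\{c=\frac12\}$ in this chart, both compact, and let $\Omega=Z\setminus(\Delta\setminus\Sigma)$ and $\Omega_\pm=\Omega\cap Z_\pm$. Then $\Omega$ is compact, $Z=\Delta\cup\Omega$, $\Delta\cap\Omega=\Sigma$. Away from $\Delta$, $\Omega$ coincides with $Z$ and has no corners, since $E\subset\Delta$. Near $\Sigma$ the coordinates $e$, $\mu=c-\frac12\in[0,\frac14)$, $t=s/\sigma\in[0,1]$ give the product structure of Theorem~\ref{thm:hcob}, with $\partial\Omega_-\cong E$, and there $Y=\sigma^{-1}\partial_t$. Also $\Omega_-=Z_-\cap\{\varphi_+\ge\frac12\}$ is disjoint from $\Omega_+$.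

With $c_a=(1-a)c+\frac a2$ for $a\in[0,1]$, the homotopy $(e,c,s)\mapsto(e,c_a,\min\{s,\sigma(e,c_a)\})$ on $\Delta$ fixes $\Sigma$, ends in $\Sigma$, and preserves $\{s=0\}$. Extended by the identity on $\Omega$, it retracts $Z$ onto $\Omega$ and $Z_-$ onto $\Omega_-$. The homotopy $(e,c,\sigma(e,c))\mapsto(e,c_a,\sigma(e,c_a))$ retracts $Z_+$ onto $\Omega_+$. By Step~2, $\Omega$ and $\Omega_\pm$ are connected and simply connected and $H_*(\Omega,\Omega_-)=0$. Since $\dim\Omega=n+5\ge6$, Theorem~\ref{thm:hcob} yields $h\colon\Omega\to[0,1]$.

\subsubsection*{Step 4: the field}
We need a field along which $h$ increases and which equals $Y$ near $\partial\Omega$. Along $\partial\Omega$ we have $dh(Y)>0$. On $\Sigma$, $dh(Y)=1/\sigma$. On $\Omega_-$, the covector $dh\neq0$ vanishes on $T\Omega_-$, $h$ attains its minimum, and $Y$ is transverse and inward by \eqref{eq:mono}. On $\Omega_+$, $h$ attains its maximum and $Y$ is transverse and outward. Hence $\{dh(Y)\le0\}$ is a compact subset of $\operatorname{int}\Omega$. Choose a smooth $\nu\colon P\to[0,1]$ supported in $\operatorname{int}\Omega$ and equal to $1$ on this subset, let $X'$ be the gradient of $h$ for some metric,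 and put $X=(1-\nu)Y+\nu X'$. Then $X=Y$ outside the compact set $\operatorname{supp}\nu\subset\operatorname{int}\Omega$, and $dh(X)\ge c_P>0$ on $\Omega$.

\subsubsection*{Step 5: crossing times}
\emph{Inside $Z$.} The integral curve of $X$ through a point of $Z$ stays in $Z$ until it reaches $Z_+$ forward and $Z_-$ backward, in time at most $T_Z=\max\{\max_\Delta\sigma,\,1/c_P\}$ in each direction. On $\Delta$, where $X=Y=\partial_s$, this is read off from the chart. Take a point of $\Omega\setminus\Sigma$. While the curve is in $\Omega$, $h$ grows at rate at least $c_P$, so the curve leaves $\Omega$ within time $1/c_P$ in each direction. As long as it is in $\Omega$ it does not meet $\Sigma$: the set $\Sigma$ is a union of integral segments whose continuations on both ends lie outside $Z$, so a connected piece of integral curve in $\Omega$ that meets $\Sigma$ lies in $\Sigma$. Forward, the curve cannot leave through $\Omega_-$, where $X$ points inward, so it leaves through $\Omega_+$. Backward, it cannot leave through $\Omega_+$, so it leaves through $\Omega_-$.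

\emph{Forward, from any point.} The box is the union of $R_+=\{\varphi_+<\frac14\}$, $R_-=\{\varphi_+\ge\frac14,\ \varphi_-<\frac14\}$ and $Z$, and $X=Y$ on $R_\pm$. In $R_+$, $\varphi_+$ is non-increasing, so the curve stays in $R_+$; one of $\omega_x,\omega_+$ is less than $\frac12$ and decreases at rate at least $c_1$, so $P_+$ is reached within time $1/(2c_1)$. In $R_-$ the curve cannot reach $P_+$, and $\omega_y,\omega_-$ are non-decreasing, each at rate at least $c_1$ while at most $\frac12$; after time $1/(2c_1)$ both would be at least $\frac12$, so that $\varphi_-\ge\frac14$. Hence $R_-$ is left within that time, into $R_+$ or to a point of $Z_-$. From $Z$ the curve reaches $Z_+$ within time $T_Z$ and then enters $R_+$, because $X\varphi_+=Y\varphi_+<0$ on $Z_+$. So $P_+$ is reached within time $T_Z+1/c_1$.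

\emph{Backward.} The forward argument used only Step~1 outside $Z$ and the statement about $Z$, and both are invariant under time reversal. So $P_-$ is reached backward within time $T_Z+1/c_1$. This proves Lemma~\ref{lem:box}. \hfill$\square$

\section{The vector fields on $\mathbb R\times W$ and $N\times W$}\label{sec:field}

\subsection{The one-dimensional model}
Divide $\mathbb R$ into closed intervals of length $\frac\pi2$, centered at the points of $\frac\pi2\mathbb Z$. From left to right they are, for each $k\in\mathbb Z$: a \emph{source slab} centered at $2\pi k-\frac\pi2$, a \emph{positive band} centered at $2\pi k$, a \emph{sink slab} centered at $2\pi k+\frac\pi2$, and a \emph{negative band} centered at $2\pi k+\pi$. We use the same names for their products with $W$.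

Let $Y_1=\cos t\,\partial_t+V$ on $\mathbb R\times W$. In a source slab with center $t_0$ we have $\cos t=\sin(t-t_0)$, so $x=\frac4\pi(t-t_0)\in[-1,1]$ satisfies $\dot x=\lambda(x)x$ with $\lambda(x)=\frac4\pi\sin(\frac\pi4x)/x$, a smooth positive function. This is the situation of Lemma~\ref{lem:box} with $n=1$, $i=0$. In a sink slab $\cos t=-\sin(t-t_0)$, which gives $\dot y=-\lambda(y)y$ and $n=1$, $i=1$. Replace $Y_1$ in the slabs by the fields of Lemma~\ref{lem:box}, $2\pi$-periodically. Since they agree with $Y_1$ near the boundary of each slab, we obtain a smooth $2\pi$-periodic field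
\[
X_1=a(t,z)\,\partial_t+b(t,z),\qquad b(t,z)\in T_zW,
\]
with $a=\cos t$ and $b=V$ on the bands and near $\mathbb R\times\partial W$.

\subsection{Morse data}
We want to lift $X_1$ along $\tau=2\pi m\rho$. Near a critical point of $\rho$ the lift must be modified, and this is easiest where $X_1$ is the explicit field $Y_1$ and $t$ is monotone. So we place all critical points at centers of positive bands, for all $m$ simultaneously, by asking that the critical values of $\rho$ be integers. To achieve this, take any Morse function on $N$ and add small constants times bump functions that equal $1$ near the critical points. The derivatives of the bumps are supported where the differential of the function is bounded away from zero, so no critical points are created, and the constants can be chosen to make all critical values rational. Multiplying by a common denominator gives $\rho$.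

Near each critical point $q$, of index $i$, take Morse coordinates $\mathbf x=(x,y)\in\mathbb R^{n-i}\times\mathbb R^i$ with $\rho=\rho(q)+\frac12(|x|^2-|y|^2)$. Choose $r_0>0$ so small that the \emph{charts} $\{|\mathbf x|<2r_0\}$ are pairwise disjoint and there is a metric $\hat g$ on $N$ that is Euclidean in them. Let $G=\hat\nabla\rho/|\hat\nabla\rho|^2$ on the complement of the critical points. Then $G\rho=1$, and $G=(x,-y)/|\mathbf x|^2$ in the charts.

Let $m_0$ be an integer with $m_0r_0^2\ge4$, and $m\ge m_0$. Put $\tau=2\pi m\rho$, also regarded as a function on $N\times W$; slabs and bands in $N\times W$ are the preimages under $\tau$ of the intervals above. In the chart at $q$ use the rescaled coordinate $\xi=(\xi_x,\xi_y)=\sqrt m\,\mathbf x$, written $\xi_q$ when $q$ has to be named. This is the scale at which $m$ disappears: the chart contains $\{|\xi|<4\}$, and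
\begin{equation}\label{eq:xi}
\tau-2\pi m\rho(q)=\pi\big(|\xi_x|^2-|\xi_y|^2\big),\quad 2\pi m\rho(q)\in2\pi\mathbb Z,\qquad \frac1{2\pi m}G=\frac1{2\pi}\frac{(\xi_x,-\xi_y)}{|\xi|^2}\ \text{ in $\xi$-coordinates}.
\end{equation}
The last formula holds because the $\xi$-components of $G$ are $\sqrt m\,(x,-y)/|\mathbf x|^2=m(\xi_x,-\xi_y)/|\xi|^2$.

\subsection{The field $X$}
Fix a smooth $Q\colon[0,\infty)\to(0,\infty)$ with $Q(s)=1/s$ for $s\ge\frac18$, and $\varepsilon=\frac18$. The \emph{far region} is the complement in $N\times W$ of the sets $\{|\xi_q|^2<\frac18\}\times W$. There we define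
\begin{equation}\label{eq:far}
X=\frac{a(\tau,z)}{2\pi m}\,G+b(\tau,z).
\end{equation}
On $\{|\xi_q|^2<\frac14\}\times W$ we have $|\tau-2\pi m\rho(q)|<\frac\pi4$ by \eqref{eq:xi}, so this set lies in a positive band. On it consider
\begin{equation}\label{eq:near}
\dot\xi=\frac{\cos\tau}{2\pi}\,Q(|\xi|^2)\,(\xi_x,-\xi_y),\qquad\dot z=V.
\end{equation}
By \eqref{eq:xi} this agrees with \eqref{eq:far} for $\frac18\le|\xi|^2<\frac14$, so it extends \eqref{eq:far} smoothly over the critical points. The extension vanishes on $\{q\}\times\{V=0\}$. To remove these zeros consider the \emph{box} $P_q=\{|\xi_x|\le\varepsilon,\ |\xi_y|\le\varepsilon\}\times W$, on which $|\xi|^2\le\frac1{32}$. In the coordinates $\xi/\varepsilon$, \eqref{eq:near} is the field $Y$ of Section~\ref{sec:box} with $\lambda=\frac1{2\pi}\cos\big(\pi(|\xi_x|^2-|\xi_y|^2)\big)Q(|\xi|^2)>0$. Replace it on $P_q$ by the field of Lemma~\ref{lem:box}, making one choice for each index $i$. The result is a smooth field $X$ on $N\times W$, depending on $m$, with these properties.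

\begin{enumerate}
\item[(X1)] $X$ points strictly inward along $N\times F$ and strictly outward along $N\times F'$, because its $W$-component is $V$ near $N\times\partial W$.
\item[(X2)] In the far region $X\tau=a(\tau,z)$, since $G\rho=1$. So while an integral curve is in the far region, $(\tau,z)$ moves along an integral curve of $X_1$. Slabs and negative bands lie in the far region.
\item[(X3)] On $\{|\xi_q|<4\}\times W$, in the coordinates $(\xi,z)$, the field $X$ depends only on the index of $q$ and not on $m$. This follows from \eqref{eq:xi} and the periodicity of $a$ and $b$.
\item[(X4)] In the positive bands, on the closure of the complement of the boxes, $X\tau\ge c_2>0$. Indeed $X\tau=\cos\tau$ in the far region, and where \eqref{eq:near} holds, $X\tau=2\pi(\xi_x\cdot\dot\xi_x-\xi_y\cdot\dot\xi_y)=\cos\tau\,Q(|\xi|^2)|\xi|^2$ with $|\xi|^2\ge\varepsilon^2=\frac1{64}$. So $c_2=\cos\frac\pi4\cdot\min\{sQ(s):\frac1{64}\le s\le\frac18\}$ works.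
\end{enumerate}

\begin{lemma}\label{lem:traj}
Every trajectory of $X$ in $N\times W$ runs from $N\times F$ to $N\times F'$ in bounded time, and along it $\tau$ takes values in an interval of length $\frac{3\pi}2$. The same holds for $X_1$ on $\mathbb R\times W$, with $t$ in place of $\tau$.
\end{lemma}

\begin{proof}
We follow a trajectory of $X$ forward from a point in each type of piece.

\emph{Sink slab.} By (X2), $(\tau,z)$ follows the field of Lemma~\ref{lem:box} with $n=i=1$. Here $S_x=\emptyset$, so $P_+$ is the $F'$-face alone. The trajectory stays in the slab and reaches $N\times F'$ in bounded time.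

\emph{Negative band.} Here $X\tau=\cos\tau\le-\cos\frac\pi4$, so in bounded time the trajectory reaches $N\times F'$ or the sink slab on the left.

\emph{Positive band} with center $2\pi k$. Put $\bar\tau=\tau-2\pi k$. The boxes that meet the band belong to critical points with $m\rho(q)=k$, and they lie in its interior. A trajectory arriving at such a box from outside arrives on $P_-$ and not on $N\times F$, hence on the face $|\xi_y|=\varepsilon$, where $\bar\tau=\pi(|\xi_x|^2-\varepsilon^2)\le0$. By Lemma~\ref{lem:box} it leaves the box in bounded time, through $N\times F'$ or through the face $|\xi_x|=\varepsilon$, where $\bar\tau=\pi(\varepsilon^2-|\xi_y|^2)\ge0$. In the second case $\bar\tau>0$ right afterwards by (X4), and $\bar\tau$ keeps increasing, so no box can be entered again. Hence the trajectory spends at most one bounded time interval in boxes, and at most time $\pi/(4c_2)$ before and $\pi/(4c_2)$ after it, or $\pi/(2c_2)$ if it meets no box, until it reaches $N\times F'$ or the sink slab at $\bar\tau=\frac\pi4$.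

\emph{Source slab.} By (X2) and Lemma~\ref{lem:box} with $n=1$, $i=0$, the slab is left in bounded time through $N\times F'$ or into one of the two adjacent bands.

So $N\times F'$ is reached in bounded time. For backward time consider $-X$ and $-\tau$. In a band $(-X)(-\tau)=X\tau$, so bands keep their type; a source slab has $P_-$ equal to the $F$-face alone, so it acts as a sink slab for $-X$, and a sink slab acts as a source slab; a box is entered by $-X$ through $|\xi_x|=\varepsilon$, where $-\bar\tau\le0$, and left through $N\times F$ or $|\xi_y|=\varepsilon$, where $-\bar\tau\ge0$. These are exactly the properties used above, so $N\times F$ is reached backward in bounded time.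

Following a trajectory forward from its starting point on $N\times F$, we see that it stays in the union of a source slab, one adjacent band and the sink slab on the other side of that band, which is an interval of length $3\cdot\frac\pi2$. For $X_1$ the argument is the same with no boxes present.
\end{proof}

In particular $X_1$ has the properties assumed in Section~\ref{sec:circle}, and the function $u$ of \eqref{eq:u} satisfies $|u|\le\frac{3\pi}2$; it does not depend on $m$. By Lemma~\ref{lem:traj}, following trajectories of $X$ defines a bijection $\Theta_m\colon N\times F\to N\times F'$. By (X1) and the implicit function theorem the hitting times are smooth in both directions, so $\Theta_m$ is a diffeomorphism. The point $f_m(p,z)=\mathrm{pr}_N\Theta_m^{-1}(p,z)$ is the $N$-component of the endpoint of the backward trajectory from $(p,z)\in N\times F'$.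

\section{The uniform estimate}\label{sec:estimate}

We prove \eqref{eq:key} and thereby Proposition~\ref{prop:key}. Since $N$ is compact, $g_N$ and $\hat g$ are comparable, so we measure with $\hat g$. We write $f=f_m$, and $C$ denotes constants independent of $m$. It suffices to show
\begin{equation}\label{eq:goal}
|df(v,w)|\le C\big(|v|+m^{-1/2}|w|\big).
\end{equation}
Away from the critical points $f$ is given by a formula like the one on the circle, but $G$ and its derivative grow with $m$ at distance $m^{-1/2}$ from a critical point. Close to the critical points there is no formula, but (X3) applies. To know which description holds along a whole trajectory we first bound how far it drifts.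

\subsection*{Drift}
Let $\Psi_s$ be the local flow of $G$. On a time interval in which a trajectory is in the far region, its $N$-component solves $\dot p=\frac{\dot\tau}{2\pi m}G(p)$ by \eqref{eq:far} and (X2), and stays in a compact set where $G$ is smooth. Hence it is a reparametrized integral curve of $G$:
\begin{equation}\label{eq:arc}
p(s_2)=\Psi_{(\tau(s_2)-\tau(s_1))/2\pi m}\big(p(s_1)\big),
\end{equation}
and the whole $G$-arc from $p(s_1)$ to $p(s_2)$ is traced out by $p$. Parametrize $G$-curves by $\tau$. In a chart, \eqref{eq:xi} gives
\[
\frac{d|\xi|^2}{d\tau}=2\,\xi\cdot\frac{(\xi_x,-\xi_y)}{2\pi|\xi|^2}=\frac{|\xi_x|^2-|\xi_y|^2}{\pi|\xi|^2}\in\Big[-\frac1\pi,\frac1\pi\Big].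
\]
To allow for curves that leave the chart, let $\ell_q=\min\{|\xi_q|^2,3mr_0^2\}$ in the chart $\{|\xi_q|^2<4mr_0^2\}$ and $\ell_q=3mr_0^2$ outside. This function is continuous on $N$ and $\frac1\pi$-Lipschitz in $\tau$ along $G$-curves, and $\ell_q<3mr_0^2$ means that the point is in the chart with $\ell_q=|\xi_q|^2$. Note that $3mr_0^2\ge12$. With Lemma~\ref{lem:traj} we obtain:
\begin{equation}\label{eq:drift}
\text{on a time interval spent in the far region, each $\ell_q$ varies by at most }\tfrac32 .
\end{equation}
Every $p\in N$ lies in the open set $U=\{\ell_q>\frac74\text{ for all }q\}$ or has $\ell_q(p)<2$ for some $q$.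

\subsection*{Far case: $p\in U$}
Along the backward trajectory from $(p,z)$ all $\ell_q$ stay greater than $\frac14$. Otherwise, up to the first time at which some $\ell_q$ equals $\frac14$ the trajectory is in the far region, and \eqref{eq:drift} gives $\ell_q(p)\le\frac14+\frac32=\frac74$. So the trajectory is in the far region throughout. By (X2), \eqref{eq:u} and \eqref{eq:arc}, on the open set $U\times F'$,
\[
f(p,z)=\Psi_s(p),\qquad s=\frac{u(\tau(p),z)}{2\pi m},\qquad|s|\le\frac3{4m},
\]
and $|\xi_q|^2>\frac14$ at all points of the $G$-arc from $p$ to $f(p,z)$ that lie in the chart of $q$. Since $d\tau=2\pi m\,d\rho$,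
\[
df(v,w)=d\Psi_s(v)+\partial_tu\;d\rho(v)\,G(f)+\frac{d_zu(w)}{2\pi m}\,G(f).
\]
The derivatives of $u$ are bounded independently of $m$. Let $N_0$ be the compact complement of the balls $\{|\mathbf x|<r_0\}$, and choose $c_0,C_0>0$ with $|\hat\nabla\rho|\ge c_0$ and $|\hat\nabla G|\le C_0$ on $N_0$. In the charts $|\hat\nabla\rho|=|\mathbf x|=|\xi|/\sqrt m$. We bound the three terms.

\emph{Third term.} We have $|G|=1/|\hat\nabla\rho|\le\max\{2\sqrt m,\,1/c_0\}$ on the arc, so this term is at most $Cm^{-1/2}|w|$.

\emph{Second term.} Here $|d\rho(v)|\,|G(f)|\le|v|\cdot|\hat\nabla\rho(p)|/|\hat\nabla\rho(f)|$: the large factor $|G|$ is compensated because $p$ is close to a critical point whenever $f$ is. If $f\in N_0$, the quotient is at most $\max|\hat\nabla\rho|/c_0$. Otherwise $\ell_q(f)<mr_0^2$ for some $q$, so $\ell_q(p)<mr_0^2+\frac32<3mr_0^2$ by \eqref{eq:drift}. Then $p$ lies in the same chart, and the squared quotient is $|\xi(p)|^2/|\xi(f)|^2\le1+\frac{3/2}{1/4}=7$.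

\emph{First term.} In a chart $G=J\mathbf x/|\mathbf x|^2$ with $J(x,y)=(x,-y)$, so $DG=|\mathbf x|^{-2}J\big(\mathrm{Id}-2\mathbf x\mathbf x^{T}/|\mathbf x|^2\big)$. Both $J$ and the bracket are orthogonal, so $|DG|=|\mathbf x|^{-2}=m/|\xi|^2\le4m$ on the arc. The field $\eta_{s'}=d\Psi_{s'}(v)$ along the arc satisfies $\hat\nabla_{s'}\eta=\hat\nabla_\eta G$, and Gronwall's inequality gives
\[
|d\Psi_s(v)|\le\exp\big(\tfrac3{4m}\max\{4m,C_0\}\big)|v|\le\exp\big(\max\{3,C_0\}\big)|v| .
\]
This proves \eqref{eq:goal} for $p\in U$.

\subsection*{Near case: $\ell_q(p)<2$}
Suppose more generally that $\ell_q(p)<\frac94$. Then $\ell_q<4$ along the backward trajectory from $(p,z)$. Otherwise consider the first moment at which $\ell_q=4$ and the last moment before it at which $\ell_q=\frac94$. In between, $\frac94\le\ell_q\le4$, so the trajectory is over the chart of $q$, which is disjoint from the other charts, and in the far region; but $4-\frac94>\frac32$ contradicts \eqref{eq:drift}. So the trajectory stays in $\{|\xi_q|<2\}\times W$. By (X3), the smooth map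
\[
\Xi\colon\{|\xi|^2<\tfrac94\}\times F'\to\mathbb R^n,\qquad(\xi(p),z)\mapsto\xi(f(p,z)),
\]
depends only on the index of $q$. Its differential is bounded on the compact set $\{|\xi|^2\le2\}\times F'$. Since $|d\xi(v)|=\sqrt m\,|v|$ for tangent vectors in the chart,
\[
|df(v,w)|=m^{-1/2}\big|d\Xi(d\xi(v),w)\big|\le Cm^{-1/2}\big(\sqrt m\,|v|+|w|\big).
\]
This is \eqref{eq:goal}. Squaring \eqref{eq:goal} and passing back to $g_N$ gives \eqref{eq:key}. Proposition~\ref{prop:key}, and with it Theorems~\ref{thm:A} and~\ref{thm:B}, are proved. \hfill$\square$

\begin{remark}\label{rem:hyp}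
The simple connectivity of $F$ and the condition $n\ge1$ enter only through Theorem~\ref{thm:hcob}; no assumption on $\pi_1(N)$ is needed because that theorem is applied only over balls. For $N$ a point Theorem~\ref{thm:A} is false, as $F=K3\#\overline{\mathbb{CP}}{}^2$ shows. If $F$ and $F'$ had dimension at least $5$, Theorem~\ref{thm:hcob} with $\Sigma=\emptyset$ would apply to $W$ itself and give $F\cong F'$, so the statement would reduce to Example~\ref{ex:shrink}.
\end{remark}

\section{Simply connected four-dimensional fibers}\label{sec:C}

The implication (d)$\Rightarrow$(a) of Theorem~\ref{thm:C} needs an obstruction that survives taking the product with $N$. Let $M_0$ be a closed connected spin manifold of dimension $k$ with fundamental group $\pi$. Its \emph{Rosenberg index} in $KO_k(C^*\pi)$ is the index of the Dirac operator twisted by the flat bundle $\widetilde M_0\times_\pi C^*\pi$, with $C^*\pi$ the real group $C^*$-algebra; it vanishes if $M_0$ has psc. To see that it is non-zero it suffices to see that its image $\alpha(M_0)$ in the complex $K$-theory $K_k$ of the complex group $C^*$-algebra is non-zero. The class $\alpha$ is multiplicative: $\alpha(M_0\times M_1)$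 is the exterior product of $\alpha(M_0)$ and $\alpha(M_1)$. The \emph{width} of a metric on $M_0\times[-1,1]$ is the distance between the two boundary components.

\begin{theorem}[Zeidler \cite{Zeidler}]\label{thm:zeidler}
If a closed connected spin manifold $M_0$ has non-vanishing Rosenberg index, then every metric on $M_0\times[-1,1]$ with $\mathrm{scal}\ge c>0$ has width at most $C_{\dim}/\sqrt c$, where $C_{\dim}$ depends only on the dimension.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(a)$\Rightarrow$(b). Orient $F$. If $F$ is not spin, its form is odd by (F1). By (F2) it is diagonalizable: in the indefinite case because it has the rank, signature and parity of a diagonal form with entries $\pm1$, in the definite case by Donaldson's theorem. So it is the form of $F'=b_+\mathbb{CP}^2\#\,b_-\overline{\mathbb{CP}}{}^2$. If $F$ is spin with $\mathrm{sign}(F)=0$, the form is even of rank $2k$ with $k=b_+=b_-$. For $k\ge1$ it is indefinite, so by (F2) it is the sum of $k$ copies of the hyperbolic form, which is the form of $F'=\#k(S^2\times S^2)$; for $k=0$ take $F'=S^4$. In all cases $F'$ has psc by (F4) and is h-cobordant to $F$ by (F3).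

(b)$\Rightarrow$(c). A manifold h-cobordant to $F$ is homotopy equivalent to $F$, hence simply connected, so Theorem~\ref{thm:A} applies.

(c)$\Rightarrow$(d). Take $N=S^1$ and $\eta=1$.

(d)$\Rightarrow$(a). Suppose $F$ is spin with $\mathrm{sign}(F)\ne0$, and let $(N,g_N)$ of dimension $n$ be as in (d). The idea is to find in $N\times F$ a band to which Theorem~\ref{thm:zeidler} applies and whose width is bounded below by the Lipschitz condition.

The product $T^{n-1}\times[-1,1]$ embeds in $\mathbb R^n$: for $n=1$ it is an interval, and if $T^{j-1}\times[-1,1]$ is embedded in the half-space $\mathbb R^{j-1}\times(0,\infty)$, rotating about the boundary embeds $T^j\times[-1,1]$ in $\mathbb R^{j-1}\times(0,\infty)\times S^1\subset\mathbb R^{j+1}$. Embed $T^{n-1}\times[-1,1]$ into a coordinate ball of $N$, and let $d>0$ be its width for the metric $g_N$. For $g$ as in (d) consider the band $T^{n-1}\times F\times[-1,1]\subset N\times F$. A path in it joining the two boundary components projects to such a path in $T^{n-1}\times[-1,1]$ of no greater length. So the band has width at least $d$ for $g$.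

It remains to see that $\alpha(T^{n-1}\times F)\ne0$. Since $F$ is simply connected, $\alpha(F)\in K_4(\mathbb C)\cong\mathbb Z$ is the index of the Dirac operator, $\hat A(F)=-\mathrm{sign}(F)/8\neq0$. So $\alpha(T^{n-1}\times F)=\hat A(F)\,\alpha(T^{n-1})$ in $K_*(C^*\mathbb Z^{n-1})$, and we need $\alpha(T^{n-1})$ to have infinite order. The Fourier transform identifies $C^*\mathbb Z$ with $C(S^1)$, and $\alpha(S^1)\in K^1(S^1)\cong\mathbb Z$ with the class of the family of Dirac operators on $\mathbb R/2\pi\mathbb Z$ twisted by the flat line bundles of holonomy $e^{2\pi ia}$, $a\in[0,1]$. Up to sign conventions their eigenvalues are $j+a+a_0$, $j\in\mathbb Z$, each simple, with $a_0\in\{0,\frac12\}$ depending on the spin structure. The spectral flow is $\pm1$, so $\alpha(S^1)$ is a generator. By the K\"unneth theorem $K^*(T^{n-1})$ is the tensor product of $n-1$ copies of the free abelian group $K^*(S^1)$, and $\alpha(T^{n-1})$, the product of $n-1$ generators of $K^1(S^1)$, belongs to a basis. (For $n=1$ it is $1\in\mathbb Z$.)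

Theorem~\ref{thm:zeidler}, applied to the band of dimension $n+4$, gives $d\le C_{n+4}/\sqrt c$ for every $c>0$, a contradiction.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Milnor}
Milnor, \emph{Lectures on the h-cobordism theorem}.

\bibitem{RT}
Oskar Riedler and Thomas Tony, \emph{Scalar-rigid submersions are Riemannian products}, arXiv:2601.14117 (2026).

\bibitem{Wall}
Wall, \emph{On simply-connected 4-manifolds}, 1964.

\bibitem{Zeidler}
Zeidler, \emph{Band width estimates via the Dirac operator}, J. Differential Geom., 2022.

\end{thebibliography}
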